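\title{Bergman completeness, cusps and the injectivity radius of hyperbolic Riemann surfaces}

\begin{abstract}
Let $M$ be a hyperbolic Riemann surface whose Laplacian has positive bottom of the spectrum $\lambda_1(M)$. We prove that the Bergman metric of $M$ is complete if and only if $M$ has no cusp. Consequently a lower bound $r_x\gtrsim e^{-\varepsilon\rho(x)}$ for the injectivity radius, where $\rho$ is the distance to a base point, implies Bergman completeness for every $\varepsilon<1$. This answers a question of Chen and Xiong, and the range $\varepsilon<1$ is sharp for every possible value of $\lambda_1(M)$. We also give lower bounds for the Bergman distance in terms of $\rho$. The main step shows that the Bergman kernel of $M$ at a point $x$ is comparable, with a constant depending only on $\lambda_1(M)$, to the Bergman kernel of a ball or a collar around $x$.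
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $M$ is a noncompact hyperbolic Riemann surface: $M=\mathbb D/\Gamma$, where $\Gamma$ is the group of deck transformations of the universal covering $\varpi:\mathbb D\to M$ by the unit disc. The group $\Gamma$ is discrete and acts freely, so it is torsion-free and each $\gamma\ne1$ is hyperbolic or parabolic. We say that $M$ \emph{has a cusp} if $\Gamma$ contains a parabolic element. The Poincar\'e metric descends to the complete metric $ds^2_{\rm hyp}$ of curvature $-1$ on $M$, with distance $d$, balls $B_r(x)$, area element $dV$, area $|\cdot|$ and Laplacian $\Delta$. We fix $x_0\in M$ and put $\rho(x)=d(x,x_0)$. Since $M$ is complete, $x$ leaves every compact set exactly when $\rho(x)\to\infty$; we write $x\to\infty$. The notation $A(x)\gtrsim B(x)$ means $A(x)\ge cB(x)$ with $c>0$ independent of $x$; the constant may depend on $M$ and $x_0$.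

Two quantities describe the hyperbolic geometry that matters here. The \emph{injectivity radius}
\[
r_x=\frac12\inf_{\gamma\in\Gamma\setminus\{1\}}d(\tilde x,\gamma\tilde x),\qquad \tilde x\in\varpi^{-1}(x),
\]
is half the length of the shortest noncontractible loop through $x$ (and $r_x=\infty$ if $\Gamma=1$). The \emph{bottom of the spectrum} of $-\Delta$,
\[
\lambda_1(M)=\inf\Big\{\frac{\int_M|\nabla\phi|^2\,dV}{\int_M|\phi|^2\,dV}:\ \phi\in C_0^\infty(M)\setminus\{0\}\Big\},
\]
is global: $\lambda_1(M)>0$ is a Poincar\'e inequality, which forbids pieces of substantial area joined to the rest of $M$ only through very long thin necks.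

Let $\mathcal H(M)$ be the Hilbert space of holomorphic differentials $f$ with $\|f\|^2=\frac i2\int_Mf\wedge\bar f<\infty$, and let $K_M(x,y)=\sum_jh_j(x)\otimes\overline{h_j(y)}$ be its Bergman kernel, $\{h_j\}$ being a complete orthonormal basis. In a local coordinate write $K_M(z,z)=K^*(z)\,dz\otimes d\bar z$. If $\lambda_1(M)>0$, then $M$ is nonparabolic, that is, it has a Green function (Lemma~\ref{lem:green}), and it is known that a nonparabolic surface carries the \emph{Bergman metric}
\[
ds_B^2=\frac{\partial^2\log K^*}{\partial z\,\partial\bar z}\,dz\otimes d\bar z :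
\]
the function $K^*$ is positive and this form is positive definite. The $ds_B$-length of a curve $z(t)$ is $\int(\partial_z\partial_{\bar z}\log K^*)^{1/2}|z'|\,dt$, the induced distance $d_B$ defines the topology of $M$, and $M$ is called \emph{Bergman complete} if $d_B$ is complete.

The hyperbolic metric is always complete and the Bergman metric is not, so one asks which hyperbolic geometry forces completeness. Three known facts frame the question.
\begin{itemize}
\item[(i)] On every $M$ one has $r_x\gtrsim|B_1(x)|\gtrsim e^{-C\rho(x)}$ for some $C>0$, which may depend on $M$ and $x_0$.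
\item[(ii)] (Chen--Xiong \cite{CX}.) There is a numerical constant $c_0>0$ such that, if $\lambda_1(M)>0$ and $r_x\ge c_0\lambda_1(M)^{-3/4}\rho(x)^{-1/2}$ outside a compact set, then $d_B(x,x_0)\gtrsim\log(1+\rho(x))$ on $M$; in particular $M$ is Bergman complete.
\item[(iii)] The punctured disc $\mathbb D^*$ has $\lambda_1(\mathbb D^*)>0$ and is not Bergman complete.
\end{itemize}
So $r_x$ never decays faster than exponentially, slow polynomial decay guarantees completeness, and some restriction is needed. Chen and Xiong asked about the gap between (i) and (ii).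

\medskip
\noindent\textbf{Question} (\cite{CX})\textbf{.} \emph{Let $\lambda_1(M)>0$. Is there $\varepsilon>0$ such that $r_x\gtrsim e^{-\varepsilon\rho(x)}$ implies that $M$ is Bergman complete?}
\medskip

We read the question uniformly: $\varepsilon$ may depend on the number $\lambda_1(M)$ and on nothing else, and the implication must hold for all $M$ with that value of $\lambda_1$, the implied constant being allowed to depend on $M$ and $x_0$.

What should one expect? Write $\mathbb D^*=\mathbb H/\langle z\mapsto z+1\rangle$ with $\mathbb H$ the upper half plane. The image of $iy$, $y\ge1$, has $\sinh r_x=1/(2y)$ and lies at distance $\log y$ from the image of $i$, so $r_x$ decays exactly like $e^{-\rho(x)}$ in a cusp, and $\varepsilon=1$ is too large for $\mathbb D^*$. A condition with $\varepsilon<1$ excludes cusps but allows closed geodesics of lengths tending to zero. The collar around a very short geodesic, entered from one end, looks like a cusp for a long way. One could therefore fear that a sequence of ever longer collars imitates a puncture, and,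 since the threshold in (ii) deteriorates as $\lambda_1\to0$, that the admissible $\varepsilon$ shrinks with $\lambda_1$. Neither happens.

\begin{theorem}\label{thm:main}
Let $\lambda_1(M)>0$. The following are equivalent:
\begin{itemize}
\item[(a)] $M$ is Bergman complete;
\item[(b)] $\Gamma$ contains no parabolic element, that is, $M$ has no cusp;
\item[(c)] $r_xe^{\rho(x)}\to\infty$ as $x\to\infty$.
\end{itemize}
In particular, if $r_x\gtrsim e^{-\varepsilon\rho(x)}$ for some $0<\varepsilon<1$, then $M$ is Bergman complete.
\end{theorem}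

\begin{theorem}[Sharpness]\label{thm:sharp}
On every $M$ one has $r_x\gtrsim e^{-\rho(x)}$ and $\lambda_1(M)\le\frac14$, and for every $\lambda\in(0,\frac14]$ there is a surface with a cusp and $\lambda_1=\lambda$. Hence, for $\lambda\in(0,\frac14]$ and $\varepsilon>0$, the implication ``$r_x\gtrsim e^{-\varepsilon\rho(x)}$ implies Bergman completeness'' holds for all $M$ with $\lambda_1(M)=\lambda$ if and only if $\varepsilon<1$.
\end{theorem}

\begin{theorem}[Lower bounds for the Bergman distance]\label{thm:quant}
Let $\lambda_1(M)>0$.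
\begin{itemize}
\item[(1)] If $r_x\gtrsim e^{-\varepsilon\rho(x)}$ with $\varepsilon<1$, then $d_B(x,x_0)\gtrsim\log(1+\rho(x))$.
\item[(2)] If $r_x\gtrsim(1+\rho(x))^{-\kappa}$ for some $\kappa>0$, then $d_B(x,x_0)\gtrsim\rho(x)/\log(2+\rho(x))$.
\end{itemize}
\end{theorem}

Thus the answer to the Question is yes, with every $\varepsilon\in(0,1)$ and independently of $\lambda_1(M)$. The hypothesis of (ii) implies that of Theorem~\ref{thm:quant}(2) with $\kappa=\frac12$, because $r_x$ is bounded below on compact sets.

The proof runs as follows. The Bergman distance dominates an angle in $\mathcal H(M)$, so completeness follows once $|f(x)|^2/K(x)\to0$ at infinity for every $f\in\mathcal H(M)$ (Section~\ref{sec:angles}). To get this decay we attach to each $x$ a neighborhood $U(x)$ and bound $|f(x)|^2/K(x)$ by the $L^2$ mass of $f$ on $U(x)$. The disc, the punctured disc and the cylinder, computed in Section~\ref{sec:models}, show what $U(x)$ must be and which lower bounds for $K$ are needed. Section~\ref{sec:geometry} constructs $U(x)$, Section~\ref{sec:gap}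 extracts two analytic consequences of $\lambda_1>0$, and Section~\ref{sec:local} proves the bound (Proposition~\ref{prop:local}). Theorems~\ref{thm:main}, \ref{thm:quant} and~\ref{thm:sharp} are proved in Sections~\ref{sec:proofA}, \ref{sec:quant} and~\ref{sec:sharp}.

\section{Conventions and tools}\label{sec:tools}

We write $\lambda=\lambda_1(M)$. In a local coordinate $z$ let $dA=\frac i2\,dz\wedge d\bar z$ be Euclidean area and $ds_{\rm hyp}^2=\sigma^2|dz|^2$, so that $dV=\sigma^2dA$. The Dirichlet integral is conformally invariant: $|\nabla v|^2dV=2(|v_z|^2+|v_{\bar z}|^2)\,dA$. \emph{Universal} constants depend on nothing.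

\paragraph{Forms.} For $(1,0)$-forms $f=F\,dz$ and $h=H\,dz$ put $\langle f,h\rangle=\frac i2\int f\wedge\bar h=\int F\bar H\,dA$; a subscript $U$ means integration over $U$. For open $U\subset M$, $\mathcal H(U)$ is the space of $L^2$ holomorphic forms on $U$ and $K_U^*$ the coefficient of its kernel; $K$ and $K^*$ without subscript refer to $M$. By the Cauchy--Schwarz inequality applied to $F=\sum_jc_jH_j$, where $h_j=H_j\,dz$,
\begin{equation}\label{eq:extremal}
K^*(x)=\sup\{|F(x)|^2:\ f=F\,dz\in\mathcal H(M),\ \|f\|\le1\},
\end{equation}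
and likewise for $U$. Restriction decreases norms, so $K^*\le K^*_U$ on $U$. For a form $f$ defined near $x$ the ratio $|f(x)|^2/K(x):=|F(x)|^2/K^*(x)$ does not depend on the coordinate.

\paragraph{Test functions.} Let $W_0$ be the closure of $C_0^\infty(M)$ (complex valued) in $W^{1,2}(M)$. A compactly supported Lipschitz function lies in $W_0$, by a partition of unity and convolution in charts. Hence $\int|\nabla v|^2dV\ge\lambda\int|v|^2dV$ on $W_0$, and the infimum defining $\lambda$ may be taken over real $C_0^\infty$ functions or over real compactly supported Lipschitz functions (split $v$ into real and imaginary parts).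

\paragraph{Harnack's inequality and Weyl's lemma.} If $A$ is a compact subset of a connected Riemann surface $\Omega$, then $\max_Ag\le H\min_Ag$ for all positive harmonic $g$ on $\Omega$, where $H$ depends only on the conformal type of the pair $(\Omega,A)$. An $L^2_{\rm loc}$ function $F$ with $F_{\bar z}=0$ in the sense of distributions is holomorphic.

\paragraph{Green functions.} Exhaust $M$ by relatively compact domains $M_j\ni x$ with smooth boundary. Let $g_j>0$ be the Green function of $M_j$ with pole $x$: harmonic on $M_j\setminus\{x\}$, smooth up to $\partial M_j$ and zero there, and equal to $-\log|z|$ plus a harmonic function in a coordinate $z$ centered at $x$. The $g_j$ increase, so by Harnack's inequality either $g_j\to\infty$ everywhere or $g_j\uparrow g_x$, the (positive) Green function of $M$. In the second case $M$ is \emph{nonparabolic}; this happens if and only if $M$ carries a nonconstant negative subharmonic function. The \emph{Robin constant} in the coordinate $z$ is defined by $g_x=-\log|z|+\operatorname{Rob}(x)+o(1)$.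

\paragraph{Suita's inequality.} If $M$ has a Green function, then in any coordinate centered at $x$
\begin{equation}\label{eq:suita}
\pi K^*(x)\ge e^{-2\operatorname{Rob}(x)} .
\end{equation}
This is proved in \cite{GZ}; the version in \cite{Oh}, with a worse universal constant, would suffice here. Both sides acquire the factor $|a|^{-2}$ under a change of coordinate $az+O(z^2)$. The inequality turns upper bounds for $g_x$ near $x$ into lower bounds for $K^*(x)$, and in particular gives $K^*>0$.

\paragraph{The Margulis lemma.} There is a universal $\varepsilon_0\in(0,1]$ such that, for every torsion-free Fuchsian group $\Gamma$ and every $z\in\mathbb D$, the elements $\gamma\in\Gamma$ with $d(z,\gamma z)<2\varepsilon_0$ generate a cyclic group \cite[\S8.3]{Be}.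

\paragraph{Cusp neighborhoods.} If $\Gamma$ contains a parabolic element, then an open subset of $M$ is conformally a punctured disc $\{0<|z|<\delta\}$ in which $z\to0$ means $x\to\infty$, and adding a point $p$ with $z(p)=0$ gives a Riemann surface $M'=M\cup\{p\}$.

\section{The Bergman distance dominates an angle}\label{sec:angles}

Let $\lambda>0$. Evaluation at a point is a line in $\mathcal H(M)$, and the Bergman metric measures how fast this line turns. In a coordinate $z$ let $e_z\in\mathcal H(M)$ represent evaluation: $\langle f,e_z\rangle=F(z)$ for $f=F\,dz$. Then $e_z=\sum_j\overline{H_j(z)}\,h_j$ and $\|e_z\|^2=K^*(z)>0$. The map $z\mapsto e_z$ is locally bounded and weakly antiholomorphic, hence antiholomorphic in norm, and a change of coordinate multiplies $e_z$ by a nonzero scalar. So the unit vector $k_x=e_z/\|e_z\|$ at $x$ is defined up to a unimodular factor, and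
\begin{equation}\label{eq:ratio}
|\langle f,k_x\rangle|^2=\frac{|f(x)|^2}{K(x)}\qquad(f\in\mathcal H(M)).
\end{equation}

\begin{lemma}\label{lem:angle}
For all $x,y\in M$, $d_B(x,y)\ge\arccos|\langle k_x,k_y\rangle|$.
\end{lemma}

\begin{proof}
Let $z(t)$, $0\le t\le1$, be a piecewise $C^1$ curve from $x$ to $y$. Cut it into $C^1$ pieces, each in one chart. On a piece let $n=e_z/\|e_z\|$. Since $\|n\|=1$, the number $\langle n',n\rangle$ is purely imaginary, so $\vartheta'=i\langle n',n\rangle$ defines a real phase $\vartheta$, and $\xi=e^{i\vartheta}n$ satisfies $\langle\xi',\xi\rangle=i\vartheta'+\langle n',n\rangle=0$. Choose the initial phase on each piece so that $\xi$ is continuous on $[0,1]$.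

Write $\xi=c\,e_z$ with $|c|^2=1/K^*$. Then $\xi'=c'e_z+c\,(\partial_{\bar z}e_z)\overline{z'}$ is orthogonal to $e_z$, so it is the component of $c\,(\partial_{\bar z}e_z)\overline{z'}$ orthogonal to $e_z$. From $K^*=\sum|H_j|^2$ we get $K^*_{\bar z}=\langle\partial_{\bar z}e_z,e_z\rangle$ and $K^*_{z\bar z}=\|\partial_{\bar z}e_z\|^2$, hence
\[
\|\xi'\|^2=\frac{|z'|^2}{K^*}\Big(K^*_{z\bar z}-\frac{|K^*_{\bar z}|^2}{K^*}\Big)=|z'|^2\,\partial_z\partial_{\bar z}\log K^* .
\]
So $\xi$ is a curve on the unit sphere of $\mathcal H(M)$ whose length is the $ds_B$-length of $z(t)$.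

Let $\omega(t)=\arccos\operatorname{Re}\langle\xi(t),\xi(0)\rangle$. Where $0<\omega<\pi$, write $\xi(0)=\cos\omega\;\xi+\sin\omega\;\nu$ with $\nu$ a unit vector. Differentiating $\cos\omega$ gives $-\omega'\sin\omega=\operatorname{Re}\langle\xi',\xi(0)\rangle=\sin\omega\operatorname{Re}\langle\xi',\nu\rangle$, so $|\omega'|\le\|\xi'\|$. If $\omega(1)>0$, integrate from the last zero of $\omega$ to the first later time at which $\omega=\omega(1)$: the length of $\xi$ is at least $\omega(1)$. Finally $\omega(1)\ge\arccos|\langle k_x,k_y\rangle|$, because $\xi(0),\xi(1)$ are unimodular multiples of $k_x,k_y$ and $\arccos$ decreases.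
\end{proof}

\begin{corollary}\label{cor:criterion}
If $|f(x)|^2/K(x)\to0$ as $x\to\infty$ for every $f\in\mathcal H(M)$, then $M$ is Bergman complete.
\end{corollary}

\begin{proof}
Let $(x_k)$ be a $d_B$-Cauchy sequence without limit. Since $d_B$ induces the topology of $M$, no subsequence converges in $M$, so $x_k\to\infty$. Choose $k_0$ with $d_B(x_{k_0},x_k)<\frac\pi4$ for $k\ge k_0$, and let $f=k_{x_{k_0}}$. By Lemma~\ref{lem:angle} and \eqref{eq:ratio}, $|f(x_k)|^2/K(x_k)\ge\cos^2\frac\pi4=\frac12$ for $k\ge k_0$, a contradiction.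
\end{proof}

\section{Three model surfaces}\label{sec:models}

\subsection{The disc}
The forms $\sqrt{(n+1)/\pi}\,z^n\,dz$, $n\ge0$, are an orthonormal basis of $\mathcal H(\mathbb D)$, so $K^*=\pi^{-1}(1-|z|^2)^{-2}$ and $ds_B^2=2(1-|z|^2)^{-2}|dz|^2=\frac12ds^2_{\rm hyp}$ is complete. Here is a second proof, which generalizes. The ball $B_r(0)$ is $\{|z|<\tanh\frac r2\}$, and the mean value inequality gives $|F(0)|^2\le\|f\|^2_{B_r(0)}/(\pi\tanh^2\frac r2)$, while $K^*(0)=1/\pi$. Automorphisms preserve norms and the ratio $|f|^2/K$, so for all $x$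
\begin{equation}\label{eq:disc}
\frac{|f(x)|^2}{K(x)}\le\frac{\|f\|^2_{B_r(x)}}{\tanh^2(r/2)} .
\end{equation}
The balls leave every compact set as $x\to\infty$, the right side tends to $0$, and Corollary~\ref{cor:criterion} applies.

\subsection{The punctured disc}\label{sub:punct}
Let $F=\sum a_nz^n$ on $0<|z|<\delta$. The powers $z^n$ are orthogonal on annuli and $\int|z|^{2n}dA$ diverges at $0$ for $n<0$, so $\int|F|^2dA<\infty$ forces $a_n=0$ for $n<0$: \emph{$L^2$ holomorphic forms extend across a puncture}. Hence $\mathcal H(\mathbb D^*)=\mathcal H(\mathbb D)$, the Bergman metric of $\mathbb D^*$ is that of $\mathbb D$, and the puncture is at finite distance. For $f=\pi^{-1/2}dz$ the ratio $|f|^2/K=(1-|z|^2)^2$ tends to $1$ as $z\to0$, while $\|f\|^2_{\{|z|<e^{-m}\}}=e^{-2m}$. The hyperbolic balls $B_r(x)$ shrink to the puncture as $x\to0$, so no analogue of \eqref{eq:disc} holds: the form that computes $K(x)$ has almost all its mass far from $x$. A local estimate can hold only if $U(x)$ reaches back to the mouth of the cusp, and then $\|f\|_{U(x)}\not\to0$.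

\subsection{The cylinder}
Let $Z_S=\{\zeta=s+i\theta:\ |s|<S,\ \theta\in\mathbb R/2\pi\mathbb Z\}$, and call $m=S-|s|$ the \emph{depth} of $\zeta$. Collars will be conformal to such cylinders.

\begin{lemma}\label{lem:laurent}
Let $F=\sum_na_ne^{n\zeta}$ be holomorphic on $Z_S$ with $E=\int|F|^2ds\,d\theta<\infty$. Then $|a_0|^2\le E/(4\pi S)$, and at points of depth $m\ge1$
\[
|F-a_0|^2\le Ee^{-2m},\qquad |F|^2\le2E\Big(\frac1{4\pi S}+e^{-2m}\Big).
\]
At such points, in the coordinate $\zeta$,
\[
\tfrac1{4\pi}\max(e^{-2m},1/S)\le K^*_{Z_S}\le4\max(e^{-2m},1/S).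
\]
\end{lemma}

\begin{proof}
The functions $e^{n\zeta}$ are orthogonal and $\int_{-S}^Se^{2ns}ds=\sinh(2|n|S)/|n|$ for $n\ne0$, so
\[
E=4\pi S|a_0|^2+\sum_{n\ne0}2\pi|a_n|^2\frac{\sinh2|n|S}{|n|}.
\]
This gives the bound for $a_0$. Since $S\ge m\ge1$, we have $\sinh2nS\ge\frac12e^{2nS}(1-e^{-4})$ for $n\ge1$. By Cauchy--Schwarz and $\sum_{n\ge1}nq^n=q/(1-q)^2$,
\[
|F-a_0|^2\le E\sum_{n\ge1}\frac{n(e^{2ns}+e^{-2ns})}{2\pi\sinh2nS}\le\frac{2E}{\pi(1-e^{-4})}\sum_{n\ge1}ne^{-2nm}\le\frac{2E\,e^{-2m}}{\pi(1-e^{-4})(1-e^{-2})^2},
\]
and the denominator exceeds $2$. The bound for $|F|^2$ follows, and with \eqref{eq:extremal} the upper bound for $K^*_{Z_S}$. For the lower bound test \eqref{eq:extremal} on $d\zeta$, which gives $1/(4\pi S)$, and on $e^{\pm\zeta}d\zeta$ with the sign of $s$, which gives $e^{2|s|}/(2\pi\sinh2S)\ge e^{-2m}/\pi$.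
\end{proof}

There are two regimes. At moderate depth the kernel is of size $e^{-2m}$ and is computed by $e^{\pm\zeta}d\zeta$, whose mass sits at an end of the cylinder; this is the form $dz$ of the punctured disc, with $z=e^{\zeta}$. Deeper, the kernel is of size $1/S$ and is computed by $d\zeta$, whose mass is spread along the whole cylinder. In both regimes $U(x)$ must be the entire collar. This costs nothing: unlike a cusp, a collar is relatively compact, so a sequence $x_k\to\infty$ stays in no collar, and disjoint collars share the finite mass of $f$. What remains is to show that the \emph{global} kernel $K^*$ is as large as $\max(e^{-2m},1/S)$ in a collar, which needs one argument for each term and is the place where $\lambda>0$ enters.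

\section{Displacement, cusps and collars}\label{sec:geometry}

We use the upper half plane $\mathbb H$, where
\begin{equation}\label{eq:dist}
\sinh\tfrac12d(z,z')=\frac{|z-z'|}{2\sqrt{\operatorname{Im}z\operatorname{Im}z'}},\qquad \operatorname{Im}z'\ge e^{-d(z,z')}\operatorname{Im}z .
\end{equation}
The second relation holds because $|d\log\operatorname{Im}z|\le ds_{\rm hyp}$.

\subsection{Displacement}
A parabolic element is conjugate to $z\mapsto z\pm1$, and then \eqref{eq:dist} gives $\sinh\frac12d(z,\gamma z)=1/(2\operatorname{Im}z)$. A hyperbolic element of translation length $\ell$ is conjugate to $\gamma z=e^\ell z$, with axis $L=i\mathbb R_+$. Write $z=e^{\tau}e^{i(\pi/2-\phi)}$ with $|\phi|<\frac\pi2$; then $ds^2_{\rm hyp}=(d\tau^2+d\phi^2)/\cos^2\phi$. The arcs $\tau=\text{const}$ are the geodesics orthogonal to $L$, so the signed distance to $L$ is $t=\int_0^\phi d\phi'/\cos\phi'$, that is, $\cosh t=1/\cos\phi$. By \eqref{eq:dist},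
\begin{equation}\label{eq:hypdisp}
\sinh\tfrac12d(z,\gamma z)=\frac{(e^\ell-1)|z|}{2e^{\ell/2}\operatorname{Im}z}=\sinh\tfrac\ell2\,\cosh d(z,L).
\end{equation}

\begin{lemma}\label{lem:disp}
If $\gamma$ is hyperbolic or parabolic, then for all $z,z'$
\[
\sinh\tfrac12d(z',\gamma z')\le e^{d(z,z')}\sinh\tfrac12d(z,\gamma z).
\]
\end{lemma}

\begin{proof}
In the parabolic case use the second relation in \eqref{eq:dist}. In the hyperbolic case use $d(z',L)\le d(z,L)+d(z,z')$ and $\cosh(a+b)=\cosh a\cosh b+\sinh a\sinh b\le e^b\cosh a$ for $a,b\ge0$.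
\end{proof}

If $\Gamma\ne1$, the infimum defining $r_x$ is attained and positive by discreteness, and $r$ is $1$-Lipschitz by the triangle inequality. The lemma says that displacement decays at most at exponential rate $1$. The next result says that only a parabolic element sustains this rate all the way to infinity.

\begin{proposition}\label{prop:bc}
On every $M$, $r_x\gtrsim e^{-\rho(x)}$. Moreover $\Gamma$ has no parabolic element if and only if $r_xe^{\rho(x)}\to\infty$ as $x\to\infty$.
\end{proposition}

\begin{proof}
If $\Gamma=1$, then $r_x=\infty$ and there is nothing to prove. Otherwise fix a lift $\tilde x_0$. Given $x$, choose a lift $\tilde x$ with $d(\tilde x,\tilde x_0)=\rho(x)$ and $\gamma\ne1$ with $d(\tilde x,\gamma\tilde x)=2r_x$. By Lemma~\ref{lem:disp},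
\begin{equation}\label{eq:back}
\sinh r_{x_0}\le\sinh\tfrac12d(\tilde x_0,\gamma\tilde x_0)\le e^{\rho(x)}\sinh r_x .
\end{equation}
If $r_x\le1$, then $\sinh r_x\le r_x\sinh1$ and \eqref{eq:back} gives $r_x\gtrsim e^{-\rho(x)}$; if $r_x>1$, then $r_x\ge e^{-\rho(x)}$.

Suppose $x_k\to\infty$ with $r_{x_k}e^{\rho(x_k)}$ bounded. Then $r_{x_k}\to0$, so $e^{\rho(x_k)}\sinh r_{x_k}$ is bounded, and by \eqref{eq:back} the corresponding $\gamma_k$ move $\tilde x_0$ by a bounded amount. By discreteness $\gamma_k=\gamma$ along a subsequence. Since $d(\tilde x_k,\gamma\tilde x_k)=2r_{x_k}\to0$, whereas a hyperbolic element moves every point by at least $\ell$, the element $\gamma$ is parabolic.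

Conversely, let $z\mapsto z+1$ lie in $\Gamma$ after conjugation, and let $x_y$ be the image of $iy$, $y\ge1$. Then $r_{x_y}\le\sinh r_{x_y}\le1/(2y)$ and $\rho(x_y)\le\log y+d(i,\tilde x_0)$, so $r_{x_y}e^{\rho(x_y)}$ is bounded. Also $x_y\to\infty$, since $r_{x_y}\to0$ and $r$ is continuous and positive.
\end{proof}

\subsection{Collars}
\emph{In the rest of this section $\Gamma$ has no parabolic element.} Let $L$ be the axis of an element of $\Gamma$. An orientation-preserving isometry exchanging the ends of $L$ is elliptic, so the stabilizer of $L$ in $\Gamma$ is a discrete group of translations along $L$, generated by some $\gamma$ of length $\ell$. If $\ell<2\varepsilon_0$, define $w>0$ by $\cosh w=\sinh\varepsilon_0/\sinh\frac\ell2$ and put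
\[
\widetilde U_L=\{z:\ d(z,\gamma z)<2\varepsilon_0\}=\{z:\ d(z,L)<w\},
\]
the equality being \eqref{eq:hypdisp}. The image $U=\varpi(\widetilde U_L)$ is a \emph{collar}, $\varpi(L)$ is its \emph{core} and $w$ its \emph{half-width}.

\begin{lemma}\label{lem:collar}
\begin{itemize}
\item[(i)] $U=\widetilde U_L/\langle\gamma\rangle$ is embedded in $M$ and relatively compact, and two collars coincide or are disjoint.
\item[(ii)] On $U$, $\sinh r_x=\sinh\frac\ell2\cosh t$, where $t$ is the signed distance to $L$.
\item[(iii)] Every $x$ with $r_x<\varepsilon_0$ lies in a collar.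
\end{itemize}
\end{lemma}

\begin{proof}
(i) If $z\in\widetilde U_L\cap\widetilde U_{L'}$, the two generators lie in one cyclic group by the Margulis lemma, so they are powers of one hyperbolic element and $L=L'$. For $\alpha\in\Gamma$ we have $\alpha\widetilde U_L=\widetilde U_{\alpha L}$. Hence $\alpha\widetilde U_L$ meets $\widetilde U_L$ only if $\alpha\in\langle\gamma\rangle$, which is the embedding, and $\alpha\widetilde U_L$ meets $\widetilde U_{L'}$ only if the two sets are equal. The closure of $U$ lies in the image of the compact set $\{d(z,L)\le w\}/\langle\gamma\rangle$.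

(ii) An element realizing $r_x$ at $z\in\widetilde U_L$ moves $z$ by less than $2\varepsilon_0$, so it lies in a cyclic group with $\gamma$, has axis $L$, and equals $\gamma^n$ with $n\neq0$. By \eqref{eq:hypdisp} the displacement is least for $n=\pm1$.

(iii) The element realizing $r_x$ at $z$ is hyperbolic, hence a power of the generator $\gamma$ of the stabilizer of its axis $L$, and $\ell\le d(z,\gamma z)\le2r_x<2\varepsilon_0$. So $z\in\widetilde U_L$.
\end{proof}

In the normalization above, the holomorphic function $\zeta=\frac{2\pi}\ell(i\log z+\frac\pi2)=\frac{2\pi}\ell(\phi+i\tau)$ identifies $U$ with the cylinder $Z_S$, where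
\[
\cos\frac{\ell S}{2\pi}=\frac1{\cosh w},\qquad \sigma(s)=\frac{\ell}{2\pi}\Big/\cos\frac{\ell s}{2\pi}=\frac\ell{2\pi}\cosh t .
\]
We need two uniform facts: near the ends of $Z_S$ the flat and hyperbolic metrics are comparable from below, and small injectivity radius means large depth. Define universal constants $\sigma_0$ and $\varepsilon_1<\varepsilon_0$ by
\[
\frac1{\sigma_0}=\frac\pi{\varepsilon_0}+\frac32,\qquad\frac1{\sinh\varepsilon_1}=\frac1{\sinh\varepsilon_0}+1 .
\]

\begin{lemma}\label{lem:coord}
If $x\in U$ and $r_x<\varepsilon_1$, then its depth satisfies $S\ge m(x)\ge\pi$. If $S\ge\frac32$, then $\sigma(s)\ge\sigma_0$ for $S-\frac32\le|s|<S$.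
\end{lemma}

\begin{proof}
From $\cos\phi=1/\cosh t$ we get $|\phi|=\frac\pi2-\arcsin(1/\cosh t)$. By Lemma~\ref{lem:collar}(ii), the definition of $w$, the inequality $\arcsin b-\arcsin a\ge b-a$ for $0\le a\le b\le1$, and $\sinh\frac\ell2\ge\frac\ell2$,
\[
m=\frac{2\pi}\ell\Big[\arcsin\frac{\sinh(\ell/2)}{\sinh r_x}-\arcsin\frac{\sinh(\ell/2)}{\sinh\varepsilon_0}\Big]\ge\pi\Big[\frac1{\sinh r_x}-\frac1{\sinh\varepsilon_0}\Big],
\]
and the bracket exceeds $1$ when $r_x<\varepsilon_1$. Next, $a/\sinh a$ decreases and $\frac\ell2<\varepsilon_0$, so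
\[
\sigma(S)=\frac\ell{2\pi}\cosh w=\frac{\sinh\varepsilon_0}\pi\cdot\frac{\ell/2}{\sinh(\ell/2)}\ge\frac{\varepsilon_0}\pi .
\]
The even function $1/\sigma(s)=\frac{2\pi}\ell\cos\frac{\ell s}{2\pi}$ is $1$-Lipschitz, so $1/\sigma(s)\le\pi/\varepsilon_0+(S-|s|)$.
\end{proof}

\paragraph{The neighborhoods $U(x)$.} Call $x$ \emph{thin} if $r_x<\varepsilon_1$, and let $U(x)$ be the collar containing $x$. Call $x$ \emph{thick} if $r_x\ge\varepsilon_1$, and let $U(x)=B_{\varepsilon_1}(x)$, an embedded disc. The margin between $\varepsilon_1$ and $\varepsilon_0$ keeps a thin point away from the ends of its collar, where cutoffs and Harnack's inequality will operate.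

\section{Two consequences of a positive bottom of the spectrum}\label{sec:gap}

The hypothesis $\lambda>0$ enters the proof of Theorem~\ref{thm:main} only through the two lemmas of this section. Some hypothesis of this kind is needed even to have a Bergman metric: for $M=\mathbb C\setminus\{0,1\}$, $L^2$ holomorphic forms extend to the Riemann sphere and so vanish.

The first lemma says that the Green function cannot be large on a set of large area.

\begin{lemma}\label{lem:green}
Let $\lambda>0$. Then $M$ is nonparabolic. If $A\subset M$ is compact, $x\in M$, and $g_x\ge a>0$ on $A$, then $a|A|\le2\pi/\lambda$.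
\end{lemma}

\begin{proof}
Let $g_j$ be as in Section~\ref{sec:tools} and $a'>0$ a regular value of $g_j$, with level curve $\Sigma$. Green's formula on $\{g_j<a'\}$, where $g_j$ is harmonic and vanishes on $\partial M_j$, gives $\int_{\{g_j<a'\}}|\nabla g_j|^2dV=a'\int_\Sigma|\partial_ng_j|$. The flux through $\Sigma$ equals the flux through a small circle $|z|=\delta$ around $x$, since $g_j$ is harmonic in between, and this is the flux $2\pi$ of $-\log|z|$. The critical points of $g_j$ are isolated, so there are at most countably many critical values. Letting regular values $a'$ increase to $a$, we get $\int|\nabla\min(g_j,a)|^2dV=2\pi a$ for every $a>0$. The function $\min(g_j,a)$, extended by $0$, is Lipschitz with compact support, so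
\[
\lambda\int\min(g_j,a)^2\,dV\le2\pi a .
\]
If $\lim_jg_j\ge a$ on $A$, monotone convergence yields $\lambda a^2|A|\le2\pi a$. This excludes $g_j\to\infty$ (take $|A|>0$ and $a$ large) and proves the estimate.
\end{proof}

The second lemma describes the orthogonal projection $P$ from the space $L^2_{(1,0)}(M)$ of $L^2$ $(1,0)$-forms onto $\mathcal H(M)$. It lets us correct an almost holomorphic form to a holomorphic one with control of the error. Write $\partial v=v_z\,dz$.

\begin{lemma}\label{lem:proj}
Let $\lambda>0$. For $v\in W_0$,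
\begin{equation}\label{eq:poincare}
\|\partial v\|^2=\tfrac14\int|\nabla v|^2dV\ge\tfrac\lambda4\int|v|^2dV .
\end{equation}
For every $\varphi\in L^2_{(1,0)}(M)$ there is $u\in W_0$ with
\begin{equation}\label{eq:proj}
P\varphi=\varphi-\partial u,\qquad\langle\partial u,\partial v\rangle=\langle\varphi,\partial v\rangle\quad\text{for all }v\in W_0 .
\end{equation}
\end{lemma}

\begin{proof}
For $v\in C_0^\infty(M)$, $dv\wedge d\bar v=(|v_z|^2-|v_{\bar z}|^2)\,dz\wedge d\bar z$ is exact with compact support, so $\int|v_z|^2dA=\int|v_{\bar z}|^2dA$, and each side is $\frac14\int|\nabla v|^2dV$. This gives \eqref{eq:poincare}, which extends to $W_0$ by density. A form $F\,dz$ in $L^2$ is orthogonal to all $\partial v$, $v\in C_0^\infty$, if and only if $\int F\,(\bar v)_{\bar z}\,dA=0$ for all such $v$, that is, by Weyl's lemma, if and only if it is holomorphic. So $\mathcal H(M)^\perp$ is the closure of $\partial C_0^\infty$. By \eqref{eq:poincare}, $(\partial v_n)$ is Cauchy in $L^2$ exactly when $(v_n)$ is Cauchy in $W^{1,2}$, so this closure is $\partial W_0$.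 Then $\varphi-P\varphi=\partial u$ with $u\in W_0$, and $P\varphi\perp\partial W_0$ is the second identity.
\end{proof}

\section{Localization of the Bergman kernel}\label{sec:local}

\begin{proposition}\label{prop:local}
Let $\lambda>0$ and suppose $\Gamma$ has no parabolic element. There is $C_1=C_1(\lambda)\ge1$ such that for all $x\in M$ and all $f\in\mathcal H(U(x))$
\[
\frac{|f(x)|^2}{K(x)}\le C_1\|f\|^2_{U(x)} .
\]
\end{proposition}

By \eqref{eq:extremal} this says $K^*_{U(x)}(x)\le C_1K^*(x)$; together with $K^*\le K^*_{U(x)}$, the global and local kernels are comparable at $x$. The local kernel is explicit, so the task is a lower bound for $K^*(x)$.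

\begin{proof}
\emph{Thick points.} Lift $x$ to $0\in\mathbb D$, so that $U(x)=\{|z|<R_1\}$ with $R_1=\tanh\frac{\varepsilon_1}2$. Let $a=\min_{|z|=R_1/2}g_x$. Harnack's inequality on $\{R_1/4<|z|<R_1\}$ gives a universal $H_1$ with $g_x\le H_1a$ on $|z|=R_1/2$. Since $g_x$ is superharmonic, $g_x\ge a$ on $B'=\{|z|\le R_1/2\}$, and Lemma~\ref{lem:green} gives $a\le2\pi/(\lambda|B'|)$, where $|B'|$ is universal. The function $g_x+\log|z|$ is harmonic on $U(x)$ and at most $H_1a$ on $|z|=R_1/2$, so $\operatorname{Rob}(x)\le H_1a\le C/\lambda$ with $C$ universal. By \eqref{eq:suita}, $K^*(x)\ge\pi^{-1}e^{-2C/\lambda}$, while $|F(0)|^2\le\|f\|^2_{U(x)}/(\pi R_1^2)$.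

\medskip
\emph{Thin points.} Use the coordinate $\zeta$ on $U(x)=Z_S$; the depth satisfies $S\ge m\ge\pi$ by Lemma~\ref{lem:coord}. By Lemma~\ref{lem:laurent} it suffices to prove
\begin{equation}\label{eq:lower}
K^*(x)\ge c_1\max(e^{-2m},1/S),\qquad c_1=c_1(\lambda)>0 .
\end{equation}
Replacing $\zeta$ by $-\zeta$, assume $s_x:=s(x)=S-m\ge0$. Let $A_\pm=\{S-\frac32\le\pm s\le S-\frac12\}$. These annuli have flat area $2\pi$ each, and $\sigma\ge\sigma_0$ on them by Lemma~\ref{lem:coord}.

\medskip
\emph{Bound 1: $K^*(x)\ge\frac1\pi e^{-2m-2H_2/(\lambda\sigma_0^2)}$ with $H_2$ universal.} The argument for thick points fails near $x$, where there is little area. We run it at the ends of the collar instead and carry the bound to $x$ by comparison with an explicit function on the cylinder. Since $0\le s_x\le S-\pi$, the function $g_x$ is positive and harmonic on the annuli $\{S-2<\pm s<S\}$, whose conformal type is fixed. So $\max_{A_\pm}g_x\le H_2\min_{A_\pm}g_x$ with $H_2$ universal. As $|A_\pm|\ge2\pi\sigma_0^2$, Lemma~\ref{lem:green} gives $\min_{A_\pm}g_x\le1/(\lambda\sigma_0^2)$,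 hence $g_x\le H_2/(\lambda\sigma_0^2)$ on $|s|=S-1$. Let
\[
g^\circ(\zeta)=-\log|1-e^{\zeta-\zeta_x}| .
\]
It is harmonic on $Z_S\setminus\{x\}$ and equals $-\log|\zeta-\zeta_x|+o(1)$ at $x$, so $g_x-g^\circ$ is harmonic on $Z_S$ with value $\operatorname{Rob}(x)$ at $x$. On $s=S-1$ we have $|e^{\zeta-\zeta_x}|=e^{m-1}$, so $-g^\circ\le\log(1+e^{m-1})\le m$. On $s=-(S-1)$ we have $|e^{\zeta-\zeta_x}|\le1$, so $-g^\circ\le\log2\le m$. The maximum principle on $\{|s|\le S-1\}\ni x$ gives $\operatorname{Rob}(x)\le m+H_2/(\lambda\sigma_0^2)$, and \eqref{eq:suita} gives the bound.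

\medskip
\emph{Bound 2: $K^*(x)\ge\frac1{16\pi S}$ if $m\ge m_1:=\frac32+\frac{64\pi}{\sigma_0^2\lambda}$.} Near the core of a long collar $e^{-2m}$ is far smaller than $1/S$, and we need a global form that resembles $d\zeta$. We cut $d\zeta$ off at the ends and project. Let $\chi(s)=1$ for $|s|\le S-\frac32$, $\chi(s)=0$ for $|s|\ge S-\frac12$, and $\chi$ linear in between, so that $|\chi'|=1$ on $A_+\cup A_-$ and $\chi'=0$ elsewhere. Put $\varphi=\chi\,d\zeta$, extended by $0$, and $f=P\varphi=\varphi-\partial u$ as in \eqref{eq:proj}. For $v\in C_0^\infty(M)$, integration by parts gives $\langle\varphi,\partial v\rangle=\int\chi\,(\bar v)_{\bar\zeta}\,ds\,d\theta=-\frac12\int\chi'\bar v\,ds\,d\theta$. By Cauchy--Schwarz, $\sigma\ge\sigma_0$ on $A_\pm$, and \eqref{eq:poincare},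
\[
|\langle\varphi,\partial v\rangle|\le\tfrac12\sqrt{4\pi}\Big(\int_{A_+\cup A_-}|v|^2ds\,d\theta\Big)^{1/2}\le\frac{\sqrt\pi}{\sigma_0}\Big(\int|v|^2dV\Big)^{1/2}\le\frac{2\sqrt\pi}{\sigma_0\sqrt\lambda}\,\|\partial v\| .
\]
By density this holds on $W_0$, and $v=u$ in \eqref{eq:proj} gives $E':=\|\partial u\|^2\le4\pi/(\sigma_0^2\lambda)$. The error has norm bounded independently of $S$, while $\|\varphi\|^2$ grows like $S$. On $Z_{S'}$, $S'=S-\frac32$, the form $\partial u=d\zeta-f$ is holomorphic, and $x$ has depth $m'=m-\frac32\ge1$ there, with $S'\ge m'$. By Lemma~\ref{lem:laurent} and $e^{-2m'}\le1/m'$,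
\[
|u_\zeta(x)|^2\le2E'\Big(\frac1{m'}+e^{-2m'}\Big)\le\frac{4E'}{m'}\le\frac14,
\]
because $m\ge m_1$ means $m'\ge64\pi/(\sigma_0^2\lambda)\ge16E'$. Thus $f=F\,d\zeta$ has $|F(x)|=|1-u_\zeta(x)|\ge\frac12$ and $\|f\|^2\le\|\varphi\|^2\le4\pi S$, and \eqref{eq:extremal} gives the bound.

\medskip
If $m\ge m_1$, Bounds 1 and 2 together give \eqref{eq:lower}. If $m<m_1$, Bound 1 gives $K^*(x)\ge\frac1\pi e^{-2m_1-2H_2/(\lambda\sigma_0^2)}$, and \eqref{eq:lower} follows from $\max(e^{-2m},1/S)\le1$.
\end{proof}

\begin{remark}\label{rem:period}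
The constant $C_1$ must feel the global geometry. Suppose the core of a collar with $S\ge1$ bounds a compact subsurface of $M$. By Stokes' theorem every $f\in\mathcal H(M)$ has period $2\pi ia_0=0$ along the core, so Lemma~\ref{lem:laurent} gives $K^*\le e^{-2S}$ on the core, whereas $K^*_{Z_S}\ge1/(4\pi S)$. No global form resembles $d\zeta$, and the two kernels differ by a factor of at least $e^{2S}/(4\pi S)$. The hypothesis $\lambda>0$ limits the length of such collars: if the core is thin, then $S<m_1$, since otherwise Bound 2 would contradict $e^{-2S}<1/(16\pi S)$, which holds for $S\ge\pi$.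
\end{remark}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proofA}

The equivalence of (b) and (c) is Proposition~\ref{prop:bc}. If $r_x\gtrsim e^{-\varepsilon\rho(x)}$ with $\varepsilon<1$, then $r_xe^{\rho(x)}\gtrsim e^{(1-\varepsilon)\rho(x)}\to\infty$, which is (c). It remains to prove that (a) and (b) are equivalent.

\medskip
\emph{(b) implies (a).} By Corollary~\ref{cor:criterion} and Proposition~\ref{prop:local} it suffices to show, for $f\in\mathcal H(M)$, that every sequence $x_k\to\infty$ has a subsequence along which $\|f\|_{U(x_k)}\to0$. If infinitely many $x_k$ are thick, the balls $B_{\varepsilon_1}(x_k)$ leave every compact set, and the claim follows from $\|f\|<\infty$. Otherwise almost all $x_k$ are thin. Each collar is relatively compact, so it contains only finitely many $x_k$; this is the step that has no counterpart for a cusp. Along a subsequence the collars $U(x_k)$ are distinct, hence pairwise disjoint by Lemma~\ref{lem:collar}(i), and $\sum_k\|f\|^2_{U(x_k)}\le\|f\|^2$.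

\medskip
\emph{(a) implies (b).} Suppose $\Gamma$ has a parabolic element, and let $M'=M\cup\{p\}$ and $z$ be as in Section~\ref{sec:tools}. By Section~\ref{sub:punct}, $\mathcal H(M')=\mathcal H(M)$ with equal norms, so $K_{M'}=K_M$ on $M$. The nonconstant negative subharmonic function $-g_x$ is bounded above near $p$, so it extends to a subharmonic function on $M'$. Hence $M'$ is nonparabolic, and \eqref{eq:suita} on $M'$ gives $K^*_{M'}(p)>0$. Therefore $\partial_z\partial_{\bar z}\log K^*$ extends smoothly across $z=0$, and the segment $(0,\delta/2]$ has finite $ds_B$-length. The points $z=1/k$ form a $d_B$-Cauchy sequence that leaves every compact subset of $M$, so it has no limit, and $M$ is not Bergman complete. \qed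

\section{Lower bounds for the Bergman distance}\label{sec:quant}

Under either hypothesis of Theorem~\ref{thm:quant} condition (c) holds, so $\Gamma$ has no parabolic element and Proposition~\ref{prop:local} applies. The proof of completeness used $\|f\|_{U(y)}\to0$ with no rate. For $f=k_x$ a rate is available: by localization $k_x$ is the projection of a form supported in $U(x)$, and the Poincar\'e inequality \eqref{eq:poincare} survives an exponential weight, so the correction decays exponentially away from $U(x)$.

\begin{lemma}\label{lem:decay}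
Let $\lambda>0$ and suppose $\Gamma$ has no parabolic element. If $d(U(x),U(y))\ge R>0$, then $|\langle k_x,k_y\rangle|^2\le4C_1^2e^{-\sqrt\lambda R}$. In particular $d_B(x,y)\ge\frac\pi4$ if $d(U(x),U(y))\ge R_0:=\lambda^{-1/2}\log(8C_1^2)$.
\end{lemma}

\begin{proof}
Fix a coordinate at $x$ and $k_x=e_z/\|e_z\|$. By Proposition~\ref{prop:local} the functional $f\mapsto F(x)/\sqrt{K^*(x)}$ on $\mathcal H(U(x))$ has norm at most $\sqrt{C_1}$, so it is represented by some $\varphi\in\mathcal H(U(x))$ with $\|\varphi\|^2\le C_1$. Extend $\varphi$ by $0$. For $h\in\mathcal H(M)$ we have $\langle h,P\varphi\rangle=\langle h,\varphi\rangle=\langle h,k_x\rangle$, so $k_x=P\varphi=\varphi-\partial u$ with $u$ as in \eqref{eq:proj}.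

Let $\alpha=\frac12\sqrt\lambda$ and $\eta=\exp\big(\alpha\min(d(\cdot,U(x)),R)\big)$. Then $\eta$ is bounded and Lipschitz, $|\nabla\eta|\le\alpha\eta$ almost everywhere, $\eta=1$ on $U(x)$ and $\eta=e^{\alpha R}$ on $U(y)$. Multiplication by $\eta$ is bounded on $W^{1,2}$ and maps $C_0^\infty$ to compactly supported Lipschitz functions, so $\eta u,\eta^2u\in W_0$. Put $a=\partial(\eta u)$ and $b=u\,\partial\eta$. Then $\eta\,\partial u=a-b$ and $\partial(\eta^2u)=\eta(a+b)$, so
\[
\operatorname{Re}\langle\partial u,\partial(\eta^2u)\rangle=\operatorname{Re}\langle a-b,a+b\rangle=\|a\|^2-\|b\|^2 .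
\]
Since $\eta$ is real, $|\eta_z|^2dA=\frac14|\nabla\eta|^2dV$, and \eqref{eq:poincare} applied to $\eta u$ gives
\[
\|b\|^2=\tfrac14\int|u|^2|\nabla\eta|^2dV\le\frac{\alpha^2}4\int|\eta u|^2dV\le\frac{\alpha^2}\lambda\|a\|^2=\tfrac14\|a\|^2 .
\]
On the open set $U(x)$, which carries $\varphi$, we have $\partial(\eta^2u)=a$, so \eqref{eq:proj} gives $\langle\partial u,\partial(\eta^2u)\rangle=\langle\varphi,a\rangle$. Hence $\frac34\|a\|^2\le\|\varphi\|\|a\|$ and $\|\eta\,\partial u\|\le\frac32\|a\|\le2\|\varphi\|$. On $U(y)$, which is disjoint from $U(x)$, $k_x=-\partial u$, so $\|k_x\|^2_{U(y)}\le4C_1e^{-2\alpha R}$. By \eqref{eq:ratio} and Proposition~\ref{prop:local} at $y$,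
\[
|\langle k_x,k_y\rangle|^2=\frac{|k_x(y)|^2}{K(y)}\le C_1\|k_x\|^2_{U(y)}\le4C_1^2e^{-\sqrt\lambda R}.
\]
For $R=R_0$ the right side is $\frac12$, and Lemma~\ref{lem:angle} gives the last claim.
\end{proof}

So a path gains Bergman length $\frac\pi4$ each time it passes from one $U(y)$ to another at distance $R_0$. How often this must happen depends on the size of the collars, and this is what the hypotheses on $r_x$ control.

\begin{proof}[Proof of Theorem~\ref{thm:quant}]
\emph{Bounded $\rho$.} Fix $T>0$. On the compact ball $\{\rho\le T\}$, $ds_B\ge c\,ds_{\rm hyp}$ for some $c>0$. If $\rho(x)\le T$, any path from $x_0$ to $x$ stays in this ball until it first reaches the level $\rho(x)$, so $d_B(x,x_0)\ge c\rho(x)$. This dominates both $\log(1+\rho)$ and $\rho/\log(2+\rho)$, so only large $\rho(x)$ remains.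

\emph{Counting.} Let $0=\rho_0<\rho_1<\dots<\rho_k\le\rho(x)$. On a path from $x_0$ to $x$ let $y_j$ be the first point with $\rho(y_j)=\rho_j$; these points occur in order. Since $\rho$ is $1$-Lipschitz, $d(U(y_{j-1}),U(y_j))\ge\inf_{U(y_j)}\rho-\sup_{U(y_{j-1})}\rho$. If this difference is at least $R_0$ for all $j$ and all paths, then Lemma~\ref{lem:decay} gives $d_B(x,x_0)\ge\frac\pi4k$.

\emph{Size of a collar.} Let $U$ be a collar and $\rho_-=\inf_U\rho$. Every point of $\overline U$ is within $w$ of the core, a closed curve of length $\ell$. So $\operatorname{diam}U\le2w+\frac\ell2\le2w+\varepsilon_0$, and some core point $y^*$ has $\rho(y^*)\le\rho_-+w$; moreover $r_{y^*}=\frac\ell2$ by Lemma~\ref{lem:collar}(ii). From $e^w\le2\cosh w\le2\sinh\varepsilon_0/(\ell/2)$ we get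
\begin{equation}\label{eq:width}
w\le\log(2\sinh\varepsilon_0)+\log(1/r_{y^*}) .
\end{equation}
Below, $C$ denotes constants independent of the point and the collar.

(1) We may assume $0<\varepsilon<1$, since increasing $\varepsilon$ weakens the hypothesis. By \eqref{eq:width}, $w\le\varepsilon(\rho_-+w)+C$, so $w\le(\varepsilon\rho_-+C)/(1-\varepsilon)$; here $\varepsilon<1$ is used. Thick balls have diameter at most $2\varepsilon_1$. Hence there is $Q\ge1$ with $\sup_{U(y)}\rho\le Q(1+\inf_{U(y)}\rho)$ for all $y\in M$, and therefore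
\[
\sup_{U(y)}\rho\le Q(1+\rho(y)),\qquad\inf_{U(y)}\rho\ge\rho(y)/Q-1 .
\]
Put $\rho_0=0$ and $\rho_j=Q^2(1+\rho_{j-1})+Q(R_0+1)$. Then
\[
\inf_{U(y_j)}\rho-\sup_{U(y_{j-1})}\rho\ge\big[Q(1+\rho_{j-1})+R_0\big]-Q(1+\rho_{j-1})=R_0 .
\]
With $Q_1=1+Q^2+Q(R_0+1)$ we have $1+\rho_j\le Q_1(1+\rho_{j-1})$, so $1+\rho_j\le Q_1^{\,j}$, and $k=\lfloor\log(1+\rho(x))/\log Q_1\rfloor$ satisfies $\rho_k\le\rho(x)$. For $1+\rho(x)\ge Q_1$ this $k$ is at least $\frac12\log(1+\rho(x))/\log Q_1$.

(2) By \eqref{eq:width} and $1+\rho_-+w\le(1+\rho_-)(1+w)$, $w\le\kappa\log(1+\rho_-)+\kappa\log(1+w)+C$. Since $\kappa\log(1+w)\le\frac w2+C$, we get $w\le2\kappa\log(1+\rho_-)+C$. So $\operatorname{diam}U(y)\le C_2\log(2+\rho(y))$ for all $y\in M$. Given $x$, let $D=2C_2\log(2+\rho(x))+R_0$, $\rho_j=jD$ and $k=\lfloor\rho(x)/D\rfloor$. As $\rho(y_j)\le\rho(x)$,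
\[
\inf_{U(y_j)}\rho-\sup_{U(y_{j-1})}\rho\ge\rho_j-\rho_{j-1}-2C_2\log(2+\rho(x))=R_0,
\]
and $k\gtrsim\rho(x)/\log(2+\rho(x))$ for large $\rho(x)$.
\end{proof}

\section{Cusped surfaces with prescribed bottom of the spectrum}\label{sec:sharp}

In this section $z=x+iy\in\mathbb H$, and $\Delta=y^2(\partial_x^2+\partial_y^2)$, so $-\Delta y^\beta=\beta(1-\beta)y^\beta$. Upper bounds for $\lambda_1$ come from test functions and lower bounds from positive supersolutions.

\begin{lemma}\label{lem:positive}
If $u>0$ is $C^2$ on $M$ and $-\Delta u\ge\nu u$, then $\lambda_1(M)\ge\nu$.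
\end{lemma}

\begin{proof}
Let $\phi\in C_0^\infty(M)$ be real and $\psi=\phi/u$. Expanding both sides shows $|\nabla(u\psi)|^2=u^2|\nabla\psi|^2+\nabla u\cdot\nabla(u\psi^2)$. Hence $\int|\nabla\phi|^2dV\ge-\int u\psi^2\Delta u\,dV\ge\nu\int\phi^2dV$.
\end{proof}

\begin{lemma}\label{lem:quarter}
$\lambda_1(M)\le\frac14$ for every $M$, with equality for $\mathbb D^*$.
\end{lemma}

\begin{proof}
Let $M_j\ni x_0$ be a smooth relatively compact exhaustion by domains, and $u_j>0$ the first Dirichlet eigenfunction of $M_j$ with $u_j(x_0)=1$. The eigenvalues decrease to $\lambda_1(M)$, because every test function is supported in some $M_j$. Harnack's inequality for $-\Delta u=\nu u$ with $\nu$ bounded makes the $u_j$ locally uniformly bounded above and below, and by interior elliptic estimates a subsequence converges in $C^2_{\rm loc}$ to a positive solution of $-\Delta u=\lambda_1(M)u$. Lift $u$ to $\mathbb D$: Lemma~\ref{lem:positive} gives $\lambda_1(M)\le\lambda_1(\mathbb D)$, and $\lambda_1(\mathbb D)=\frac14$ is a textbook fact. On $\mathbb D^*=\mathbb H/\langle z\mapsto z+1\rangle$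 the invariant function $y^{1/2}$ solves $-\Delta u=\frac14u$, so $\lambda_1(\mathbb D^*)\ge\frac14$.
\end{proof}

For $0<\lambda<\frac14$ we use a one-parameter family of cusped surfaces along which $\lambda_1$ varies continuously between $0$ and $\frac14$. Reflection groups make the continuity easy, since $\lambda_1$ becomes a variational problem on one polygon.

\subsection{The family $X_b$}
For $b\ge2$ let
\[
\Omega_b=\{x+iy\in\mathbb H:\ 0\le x\le b/2,\ x^2+y^2\ge1\}
\]
(Figure~\ref{fig:omega}). The polygon $\Omega_2$ is a triangle with angles $\frac\pi2,0,0$ and area $\frac\pi2$, which suggests $\lambda_1\to0$ as $b\downarrow2$. After the scaling $z\mapsto z/b$, $\Omega_b$ is half of the fundamental strip of $\mathbb D^*$ with a Euclidean disc of radius $1/b$ removed, which suggests $\lambda_1\to\frac14$ as $b\to\infty$.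

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!20] (0,2.3) -- (0,1) arc (90:0:1) -- (1.8,0) -- (1.8,2.3) -- cycle;
\draw[dashed] (-0.5,0) -- (2.3,0);
\draw[thick] (0,2.3) -- (0,1) arc (90:0:1);
\draw[thick] (1.8,0) -- (1.8,2.3);
\fill (0,1) circle (0.03) node[left] {$i$};
\node[below] at (0,0) {$0$};
\node[below] at (1,0) {$1$};
\node[below] at (1.8,0) {$b/2$};
\node[left] at (0,1.7) {$\iota_0$};
\node[right] at (1.8,1.2) {$\iota_1$};
\node at (0.52,0.52) {$\iota_2$};
\node at (0.95,1.5) {$\Omega_b$};
\end{tikzpicture}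
\caption{The polygon $\Omega_b$ in the upper half plane, each side labeled by the reflection in it. It has a right angle at $i$ and a cusp at $\infty$. For $b>2$ it meets the real axis in the interval $[1,b/2]$ and has infinite area; for $b=2$ it is a triangle of area $\pi/2$.}
\label{fig:omega}
\end{figure}

Let $b>2$ and let $\mathcal R$ be the group generated by the reflections
\[
\iota_0(z)=-\bar z,\qquad\iota_1(z)=b-\bar z,\qquad\iota_2(z)=1/\bar z
\]
in the sides $x=0$, $x=b/2$, $|z|=1$. Poincar\'e's polygon theorem, for a convex polygon with finitely many sides whose angles at vertices in $\mathbb H$ are of the form $\pi/n$, says that the group generated by the reflections in the sides is discrete, that every orbit meets the polygon in exactly one point, that the stabilizer of a point of the polygon is generated by the reflections in the sides through it, and that all relations follow from $\iota^2=1$ and $(\iota\iota')^n=1$ at a vertex of angle $\pi/n$. The only vertex of $\Omega_b$ in $\mathbb H$ is $i$, with angle $\frac\pi2$, so the relations of $\mathcal R$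 are $\iota_j^2=(\iota_0\iota_2)^2=1$.

The orientation-preserving half of $\mathcal R$ contains the rotation $\iota_0\iota_2$ about $i$, so we pass to index four. The relations allow the homomorphism $\mathcal R\to(\mathbb Z/2)^2$ with $\iota_0,\iota_1\mapsto(1,0)$ and $\iota_2\mapsto(0,1)$; let $\Gamma_b$ be its kernel. Its elements are products of an even number of reflections, so they preserve orientation. An element of finite order in $\Gamma_b$ fixes a point of $\mathbb H$, hence is conjugate in $\mathcal R$ into the stabilizer of a point of $\Omega_b$, which is trivial, $\langle\iota_j\rangle$ or $\langle\iota_0,\iota_2\rangle$. The homomorphism is injective on each of these and $\Gamma_b$ is normal, so $\Gamma_b$ is torsion-free. It contains the parabolic element $T=\iota_1\iota_0:z\mapsto z+b$. Thus $X_b=\mathbb H/\Gamma_b$ is a hyperbolic surface with a cusp. The group $G=\mathcal R/\Gamma_b$ of order four acts on $X_b$ by isometries, $X_b/G=\mathbb H/\mathcal R$ is homeomorphic to $\Omega_b$, and $X_b$ is tiled by four copies of $\Omega_b$.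

For $b\ge 2$ let $\mu(b)$ be the infimum of $\int_{\Omega_b}|\nabla\phi|^2dV/\int_{\Omega_b}\phi^2dV$ over nonzero real Lipschitz functions $\phi$ on $\Omega_b$ with compact support in $\Omega_b\subset\mathbb H$, with no condition on the three sides.

\begin{lemma}\label{lem:mu}
$\lambda_1(X_b)=\mu(b)$ for $b>2$.
\end{lemma}

\begin{proof}
Compactly supported Lipschitz functions on $\Omega_b$ correspond, by extension under $\mathcal R$, to $G$-invariant compactly supported Lipschitz functions on $X_b$, with the same Rayleigh quotient. Hence $\lambda_1(X_b)\le\mu(b)$. Conversely, for real $\phi\in C_0^\infty(X_b)\setminus\{0\}$ let $\Phi=(\sum_{g\in G}(\phi\circ g)^2)^{1/2}$. It is $G$-invariant, Lipschitz and compactly supported, $\int\Phi^2dV=4\int\phi^2dV$, and $|\nabla\Phi|^2\le\sum_g|\nabla(\phi\circ g)|^2$ almost everywhere, since the Euclidean norm on $\mathbb R^4$ is $1$-Lipschitz. So $\int|\nabla\Phi|^2dV\le4\int|\nabla\phi|^2dV$, and $\mu(b)\le\lambda_1(X_b)$.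
\end{proof}

\subsection{Continuity and limits of $\mu$}

\begin{lemma}\label{lem:family}
The function $\mu$ is continuous on $(2,\infty)$, $\mu(b)\to0$ as $b\downarrow2$, and $\mu(b)\to\frac14$ as $b\to\infty$.
\end{lemma}

\begin{proof}
We use $|\nabla\phi|^2dV=(\phi_x^2+\phi_y^2)\,dx\,dy$ and $dV=y^{-2}dx\,dy$.

\emph{Continuity.} Let $b,\tilde b>2$, $q=(\tilde b-2)/(b-2)$, and $\Psi(x,y)=(\psi(x),y)$, where $\psi(x)=x$ on $[0,1]$ and $\psi$ maps $[1,\frac b2]$ affinely onto $[1,\frac{\tilde b}2]$. Then $\Psi(\Omega_b)=\Omega_{\tilde b}$ and $\psi'\in\{1,q\}$. For an admissible $\tilde\phi$ on $\Omega_{\tilde b}$ and $\phi=\tilde\phi\circ\Psi$, the substitution $X=\psi(x)$ gives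
\[
\int(\phi_x^2+\phi_y^2)\,dx\,dy=\int\Big(\psi'\tilde\phi_X^2+\frac{\tilde\phi_y^2}{\psi'}\Big)dX\,dy,\qquad\int\phi^2\frac{dx\,dy}{y^2}=\int\frac{\tilde\phi^2}{\psi'}\frac{dX\,dy}{y^2}.
\]
With $q^*=\max(q,q^{-1})$ the numerator of the Rayleigh quotient grows by at most the factor $q^*$ and the denominator shrinks by at most that factor. So $\mu(b)\le(q^*)^2\mu(\tilde b)$, the same holds with $b,\tilde b$ exchanged, and $q^*\to1$ as $\tilde b\to b$.

\emph{The limit $b\downarrow2$.} On $\Omega_2$ let $\phi_n=\max(0,\min(1,2-d(z,i)/n))$. It has compact support, $|\nabla\phi_n|\le\frac1n$, and $\phi_n\uparrow1$. So $\int|\nabla\phi_n|^2dV\le\frac\pi{2n^2}$ and $\int\phi_n^2dV\to\frac\pi2$, and the Rayleigh quotients tend to $0$. Fix $n$ and extend $\phi_n$ to $\Omega_b$ by $\phi_n(x,y)=\phi_n(1,y)$ for $x\ge1$. The extension is admissible, since $\phi_n(1,\cdot)$ is Lipschitz with compact support in $(0,\infty)$. It does not decrease $\int\phi_n^2dV$, and it adds the energy $(\frac b2-1)\int|\partial_y\phi_n(1,y)|^2dy$, which tends to $0$ as $b\downarrow2$.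 Hence $\limsup_{b\downarrow2}\mu(b)$ is at most the Rayleigh quotient of $\phi_n$ on $\Omega_2$, for every $n$.

\emph{The limit $b\to\infty$.} By Lemmas~\ref{lem:quarter} and~\ref{lem:mu}, $\mu\le\frac14$. Fix $\beta\in(\frac12,1)$. We construct a positive invariant solution of $-\Delta u=\beta(1-\beta)u$ for large $b$ by summing $y^\beta$ over the group. The subgroup $\mathcal R_\infty=\langle\iota_0,\iota_1\rangle$ consists of the elements $T^n$ and $T^n\iota_0$ and preserves $y$, so
\[
u(z)=\sum_{\mathcal R_\infty\gamma\in\mathcal R_\infty\backslash\mathcal R}(\operatorname{Im}\gamma z)^\beta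
\]
is well defined with values in $(0,\infty]$. By \eqref{eq:dist}, $\operatorname{Im}\gamma z\le e^{d(z,i)}\operatorname{Im}\gamma i$, so convergence at $i$ implies locally uniform convergence on $\mathbb H$.

Since $\iota_1=T\iota_0$, the group $\mathcal R$ is generated by $T,\iota_0,\iota_2$. Using $\iota_0\iota_2=\iota_2\iota_0$ and $\iota_0T^n=T^{-n}\iota_0$ we move all letters $\iota_0$ to the right, and we cancel $\iota_2T^0\iota_2=1$. So every element is $T^{n_k}\iota_2T^{n_{k-1}}\iota_2\cdots\iota_2T^{n_0}\iota_0^e$, and every coset other than $\mathcal R_\infty$ has a representative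
\[
\iota_2T^{n_{k-1}}\iota_2\cdots\iota_2T^{n_0}\iota_0^{\,e},\qquad k\ge1,\ e\in\{0,1\},\ n_0\in\mathbb Z,\ n_1,\dots,n_{k-1}\ne0 .
\]
Evaluate at $i=\iota_0i$, using $|\iota_2z|=1/|z|$ and $\operatorname{Im}\iota_2z=\operatorname{Im}z/|z|^2$. The point $z_0=\iota_2T^{n_0}i$ has $|z_0|\le1$ and $\operatorname{Im}z_0=(1+n_0^2b^2)^{-1}$. If $|z|\le1$ and $n\ne0$, then $|z+nb|\ge|n|b-1\ge1$, so $z'=\iota_2T^nz$ has $|z'|\le1$ and $\operatorname{Im}z'\le(|n|b-1)^{-2}\operatorname{Im}z$. Let
\[
\Sigma_\beta(b)=2\sum_{n\ge1}(nb-1)^{-2\beta}\le2\,(b/2)^{-2\beta}\sum_{n\ge1}n^{-2\beta},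
\]
which is finite because $2\beta>1$ and tends to $0$ as $b\to\infty$. Summing over all the representatives (a coset counted more than once only increases the sum),
\[
u(i)\le1+2\sum_{n_0\in\mathbb Z}(1+n_0^2b^2)^{-\beta}\sum_{k\ge1}\Sigma_\beta(b)^{k-1}<\infty\qquad\text{if }\Sigma_\beta(b)<1 .
\]
For such $b$, $u$ is positive and $\mathcal R$-invariant, since right multiplication permutes the cosets. Each term solves $-\Delta u=\beta(1-\beta)u$ because $\gamma$ is an isometry, so the locally uniform sum solves it weakly and is smooth by elliptic regularity. By Lemmas~\ref{lem:positive} and~\ref{lem:mu}, $\mu(b)\ge\beta(1-\beta)$ for all large $b$. Let $\beta\downarrow\frac12$.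
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
The bounds $r_x\gtrsim e^{-\rho(x)}$ and $\lambda_1(M)\le\frac14$ are in Proposition~\ref{prop:bc} and Lemma~\ref{lem:quarter}. The surface $\mathbb D^*$ has a cusp and $\lambda_1=\frac14$. By Lemma~\ref{lem:family} and the intermediate value theorem, $\mu$ takes every value in $(0,\frac14)$ on $(2,\infty)$, and each $X_b$ has a cusp and $\lambda_1(X_b)=\mu(b)$. Now fix $\lambda\in(0,\frac14]$. If $\varepsilon<1$, the implication holds by Theorem~\ref{thm:main}. If $\varepsilon\ge1$, a surface with a cusp and $\lambda_1=\lambda$ satisfies $r_x\gtrsim e^{-\rho(x)}\ge e^{-\varepsilon\rho(x)}$ and is not Bergman complete by Theorem~\ref{thm:main}.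
\end{proof}

\begin{thebibliography}{9}

\bibitem{Be} Beardon, \emph{The Geometry of Discrete Groups}.

\bibitem{CX} Bo-Yong Chen and Yuanpu Xiong, \emph{An estimate of the Bergman distance on Riemann surfaces}, arXiv:2505.05774 (2025).

\bibitem{GZ} Guan and Zhou, Ann. of Math. 181 (2015).

\bibitem{Oh} Ohsawa, Nagoya Math. J. 137 (1995).

\end{thebibliography}
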